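
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Coanalytic productively Lindel\"of spaces}


\begin{abstract}
We show that if there is a Michael space, that is, a Lindel\"of space whose
product with the irrationals is not Lindel\"of, then every coanalytic
productively Lindel\"of space is $\sigma$-compact. This answers a question
from a paper of Repov\v{s} and Zdomskyy. The main step needs no hypothesis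
beyond ZFC: every coanalytic productively Lindel\"of space is Borel. It follows
from a separation theorem, which is proved by combining a rank on the
complement of an analytic set, bounded on compact sets, with a Michael-type
construction of a Lindel\"of space.
\end{abstract}

\section{The question and the answer}

All spaces are assumed regular, and regular includes $T_1$. A space is
\emph{Lindel\"of} if each of its open covers has a countable subcover. The product
of two Lindel\"of spaces need not be Lindel\"of, so one singles out the spaces
whose products never fail: a Lindel\"of space $X$ is
\emph{productively Lindel\"of} if $X\times Y$ is Lindel\"of for every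
Lindel\"of space $Y$.

Compact spaces are productively Lindel\"of, and hence so are $\sigma$-compact
spaces: if $X=\bigcup_n X_n$ with each $X_n$ compact, then $X\times Y$ is the
union of the Lindel\"of subspaces $X_n\times Y$. The first test case outside this
class is the Baire space $\omega^\omega$, that is, the space of irrationals. It is
not $\sigma$-compact: a compact set $L\subseteq\omega^\omega$ is bounded
coordinatewise by some $g\in\omega^\omega$, and if $g_n$ bounds the compact set
$L_n$, then the function $n\mapsto g_n(n)+1$ lies in no $L_n$. A
\emph{Michael space} is a Lindel\"of space $Y$ such that $\omega^\omega\times Y$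
is not Lindel\"of. Thus, by definition,
\begin{equation}\label{eq:michael}
\text{there is a Michael space}\iff \omega^\omega \text{ is not productively Lindel\"of.}
\end{equation}

If there is no Michael space, then $\omega^\omega$ is a Polish space that is
productively Lindel\"of but not $\sigma$-compact. If there is a Michael space,
then for analytic metrizable spaces the two properties coincide.

\begin{theorem}[Tall]\label{thm:tall}
If there is a Michael space, then every productively Lindel\"of analytic
metrizable space is $\sigma$-compact.
\end{theorem}

Here a subset of a Polish space is \emph{analytic} if it is empty or a continuous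
image of $\omega^\omega$, and \emph{coanalytic} if its complement is analytic. An
\emph{analytic metrizable} (\emph{coanalytic}, \emph{Borel}) space is a space
homeomorphic to an analytic (coanalytic, Borel) subset of a Polish space. The next
class to consider is that of coanalytic spaces.

\medskip
\noindent\textbf{Question} (see \cite{RZ}).
\emph{Suppose that there is a Michael space. Is every coanalytic productively
Lindel\"of space $\sigma$-compact?}
\medskip

The difficulty is that a coanalytic set is not itself presented as an image of
$\omega^\omega$; only its complement is. What one does have on a coanalytic set is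
a stratification into $\omega_1$ levels by the ranks of well-founded trees. The set
is Borel as soon as only countably many levels are occupied, and then
Theorem~\ref{thm:tall} applies. So the answer is yes if productive
Lindel\"ofness forces the stratification to stop at a countable stage. We prove
that it does, in ZFC.

It costs nothing to treat a slightly larger class. A \emph{difference space} is a
space homeomorphic to $S\setminus A$, where $S$ and $A$ are analytic subsets of a
Polish space $P$; equivalently, to the intersection of the analytic set $S$ with
the coanalytic set $P\setminus A$. Coanalytic spaces ($S=P$) and analytic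
metrizable spaces ($A=\emptyset$) are difference spaces.

\begin{theorem}[Separation]\label{thm:sep}
Let $K$ be a compact metrizable space, let $X\subseteq K$ be productively
Lindel\"of, and let $A\subseteq K\setminus X$ be analytic. Then there is a Borel
set $B$ with $X\subseteq B\subseteq K\setminus A$.
\end{theorem}

\begin{theorem}\label{thm:borel}
Every productively Lindel\"of coanalytic space is Borel; in fact, a
productively Lindel\"of coanalytic subset of a Polish space $P$ is Borel in $P$.
Every productively Lindel\"of difference space is an analytic metrizable space.
\end{theorem}

\begin{theorem}\label{thm:answer}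
If there is a Michael space, then every coanalytic productively Lindel\"of space
is $\sigma$-compact. The same holds for every productively Lindel\"of difference
space, and for every productively Lindel\"of space that admits a perfect map onto
a difference space.
\end{theorem}

A \emph{perfect} map is a continuous closed surjection with compact fibers. By
the next theorem the hypothesis of Theorem~\ref{thm:answer} is also necessary, and
the class of coanalytic productively Lindel\"of spaces is determined in either
case.

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[\textup{(a)}] There is a Michael space if and only if every coanalytic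
productively Lindel\"of space is $\sigma$-compact.
\item[\textup{(b)}] If there is a Michael space, then the coanalytic productively
Lindel\"of spaces are exactly the $\sigma$-compact metrizable spaces.
\item[\textup{(c)}] If there is no Michael space, then the coanalytic productively
Lindel\"of spaces are exactly the Borel spaces, and the productively Lindel\"of
difference spaces are exactly the analytic metrizable spaces.
\end{enumerate}
\end{theorem}

Theorems~\ref{thm:sep} and~\ref{thm:borel} are theorems of ZFC. The existence of a
Michael space enters Theorem~\ref{thm:answer} only through
Theorem~\ref{thm:tall}, which is the only result that we quote apart from textbook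
facts. The main textbook facts are the following.
\begin{itemize}
\item Every separable metrizable space embeds in a compact metrizable space (the
Hilbert cube). Subspaces of compact metrizable spaces are second countable, hence
Lindel\"of.
\item Closed subspaces, continuous images and countable unions of Lindel\"of
spaces are Lindel\"of, and the product of a compact space and a Lindel\"of space
is Lindel\"of.
\item Borel subsets of Polish spaces are analytic, and the intersection of two
analytic subsets of a Polish space is analytic. By definition, whether a set is
analytic does not depend on the Polish space in which it is considered.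
\end{itemize}
Finally, a (regular) continuous image of a productively Lindel\"of space is
productively Lindel\"of: if $g\colon X\to X'$ is a continuous surjection, then
$X'\times Y$ is a continuous image of $X\times Y$.

Section~\ref{sec:michael} gives a criterion for a space to fail to be productively
Lindel\"of. Section~\ref{sec:wf} applies it to one particular coanalytic set, the
set of well-founded trees, where the whole idea is visible.
Section~\ref{sec:sep} proves the separation theorem, and Section~\ref{sec:proofs}
derives the other results.

\section{A criterion for failure}\label{sec:michael}

To show that $X$ is not productively Lindel\"of it suffices to produce a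
Lindel\"of space $Y$ for which $X\times Y$ contains an uncountable closed discrete
set. A natural candidate for the discrete set is a piece of the diagonal,
$\{(z,z):z\in Z\}$ with $Z\subseteq X$. To make it discrete, we let $Y$ contain the
points of $Z$ as isolated points; to make it closed, we let $Y$ contain no point of
$X\setminus Z$. To keep $Y$ Lindel\"of we add all of $K\setminus X$, where $K$ is a
compact metrizable space containing $X$, and ask that every open subset of $K$ that
contains $K\setminus X$ contain all but countably many points of $Z$. The
complements in $K$ of such open sets are exactly the compact subsets of $X$, and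
this is where the condition in the lemma comes from.

\begin{lemma}\label{lem:michael}
Let $K$ be compact metrizable and let $X\subseteq K$. Suppose that there is an
uncountable set $Z\subseteq X$ such that $L\cap Z$ is countable for every compact
$L\subseteq X$. Then $X$ is not productively Lindel\"of.
\end{lemma}

\begin{proof}
Let $Y=(K\setminus X)\cup Z$, and call a subset of $Y$ open if it has the form
\[
(U\cap Y)\cup D\qquad\text{with $U$ open in $K$ and $D\subseteq Z$.}
\]
The sets $\emptyset$ and $Y$ are of this form, and so are unions of such sets. So are
intersections of two of them, because
$\bigl((U_1\cap Y)\cup D_1\bigr)\cap\bigl((U_2\cap Y)\cup D_2\bigr)$ differs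
from $U_1\cap U_2\cap Y$ only by additional points of $Z$. Thus we have a topology
on $Y$. It is finer than the subspace topology inherited from $K$, so it is
Hausdorff. It induces the usual topology on $K\setminus X$, and each $\{z\}$ with
$z\in Z$ is both open and closed.

\emph{$Y$ is regular.} At a point $z\in Z$ the clopen set $\{z\}$ is contained in
every neighborhood. Let $y\in K\setminus X$ have the neighborhood $(U\cap Y)\cup D$.
Since $y\notin Z$, we have $y\in U$. Choose $W$ open in $K$ with
$y\in W\subseteq\overline W\subseteq U$. Then $W\cap Y$ is a neighborhood of $y$
in $Y$ whose closure in $Y$ is contained in $\overline W\cap Y\subseteq U\cap Y$.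

\emph{$Y$ is Lindel\"of.} Let $\mathcal V$ be an open cover of $Y$, and write each
$V\in\mathcal V$ as $(U_V\cap Y)\cup D_V$. Since $K\setminus X$ is second
countable, a countable $\mathcal V_0\subseteq\mathcal V$ covers it. The sets $D_V$
are contained in $X$, so they do not help to cover $K\setminus X$, and therefore
$K\setminus X\subseteq U$, where $U=\bigcup_{V\in\mathcal V_0}U_V$. Hence
$L=K\setminus U$ is a compact subset of $X$, and
$Y\setminus\bigcup\mathcal V_0\subseteq L\cap Z$ is countable by hypothesis.
Adding one member of $\mathcal V$ for each of these countably many points gives a
countable subcover.

\emph{$X\times Y$ is not Lindel\"of.} Let $E=\{(z,z):z\in Z\}$. Since $X\cap Y=Z$,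
the set $E$ is the preimage of the diagonal of $K\times K$ under the inclusion
$X\times Y\to K\times K$, which is continuous. So $E$ is closed in $X\times Y$. For
$z\in Z$ the set $X\times\{z\}$ is open in $X\times Y$ and meets $E$ only in
$(z,z)$, so $E$ is discrete. Since $E$ is uncountable and a Lindel\"of space has no
uncountable closed discrete subset, $X\times Y$ is not Lindel\"of.
\end{proof}

If $X=\bigcup_n L_n$ is $\sigma$-compact, no such $Z$ exists, since
$Z=\bigcup_n(L_n\cap Z)$ would be countable.

\begin{example}\label{ex:CH}
Under the continuum hypothesis the lemma, together with \eqref{eq:michael}, shows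
that there is a Michael space. Write
$h\le^* g$ if $h(n)\le g(n)$ for all but finitely many $n$; any countably many
functions have a common $\le^*$-bound. Enumerate $\omega^\omega$ as
$\{g_\alpha:\alpha<\omega_1\}$, and recursively let $h_\alpha$ be a $\le^*$-bound of
$\{g_\gamma,h_\gamma:\gamma<\alpha\}$. No $g$ is a $\le^*$-bound of
$Z=\{h_\alpha:\alpha<\omega_1\}$, because $g+1=g_\alpha\le^* h_{\alpha+1}$ for some
$\alpha$; in particular $Z$ is uncountable. A compact $L\subseteq\omega^\omega$ is
bounded by some $g$ coordinatewise. If $h_\alpha\in L$ for uncountably many
$\alpha$, then every $h_\gamma$ lies $\le^*$-below one of these $h_\alpha$, so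
$h_\gamma\le^* g$ for all $\gamma$, which is impossible. Thus $L\cap Z$ is countable,
and Lemma~\ref{lem:michael} applies to $X=\omega^\omega$, embedded in any compact
metrizable space.
\end{example}

In this example the continuum hypothesis supplies the set $Z$. For coanalytic sets
that are not Borel, we shall find such a set in ZFC.

\section{The model case: well-founded trees}\label{sec:wf}

Let $\omega^{<\omega}$ be the set of finite sequences of natural numbers. A
\emph{tree} is a set $T\subseteq\omega^{<\omega}$ that contains the empty sequence
$\emptyset$ and is closed under initial segments. For $\sigma\in\omega^\omega$ let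
$\sigma|n$ be the initial segment of $\sigma$ of length $n$. A \emph{branch} of $T$
is a $\sigma\in\omega^\omega$ with $\sigma|n\in T$ for all $n$; it passes through each
$\sigma|n$. A tree without branches is \emph{well-founded}. We write $s^{\frown}n$
for the sequence $s$ followed by $n$; if it belongs to $T$, it is a \emph{child} of
$s$ in $T$.

\begin{definition}
For a tree $T$ and $s\in T$ let $\rho_T(s)=\infty$ if a branch of $T$ passes
through $s$, and otherwise let
\[
\rho_T(s)=\sup\{\rho_T(s^{\frown}n)+1:\ s^{\frown}n\in T\},\qquad \sup\emptyset=0 .
\]
Put $\rho(T)=\rho_T(\emptyset)$. We regard $\infty$ as larger than every ordinal.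
\end{definition}

The recursion makes sense: if no branch passes through $s$, then none passes
through a child of $s$, and one cannot pass from $s$ to a child, then to
a child of that child, and so on forever. Since there are only countably many
children, the value is a countable ordinal. Hence $\rho(T)<\omega_1$ if $T$ is
well-founded, and $\rho(T)=\infty$ otherwise.

The rank is monotone: \emph{if $T\subseteq T'$ are trees, then
$\rho_T(s)\le\rho_{T'}(s)$ for all $s\in T$.} Only the case $\rho_{T'}(s)<\infty$
needs proof, and we use induction on $\rho_{T'}(s)$. No branch of $T'$, hence none
of $T$, passes through $s$. Each child $s^{\frown}n\in T$ has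
$\rho_{T'}(s^{\frown}n)<\rho_{T'}(s)$, so the induction hypothesis gives
$\rho_T(s^{\frown}n)+1\le\rho_{T'}(s^{\frown}n)+1\le\rho_{T'}(s)$. Take the supremum
over $n$.

Now let $\mathrm{Tr}$ be the set of all trees, viewed as a subset of
$2^{\omega^{<\omega}}$. It is closed, because being a tree is a conjunction of
conditions on finitely many coordinates each; so $\mathrm{Tr}$ is compact
metrizable. Let $\mathrm{WF}\subseteq\mathrm{Tr}$ be the set of well-founded trees.
It is coanalytic, as its complement is the projection to $\mathrm{Tr}$ of the
closed set of all $(T,\sigma)\in\mathrm{Tr}\times\omega^\omega$ such that $\sigma$ is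
a branch of $T$.

\begin{proposition}\label{prop:wf}
The space $\mathrm{WF}$ is not productively Lindel\"of.
\end{proposition}

\begin{proof}
\emph{Every countable ordinal $\alpha$ is the rank of a well-founded tree.} We use
induction on $\alpha$. The tree $\{\emptyset\}$ has rank $0$. If
$0<\alpha<\omega_1$, let $(\alpha_n)_{n\in\omega}$ enumerate the ordinals below
$\alpha$, possibly with repetitions, so that $\alpha=\sup_n(\alpha_n+1)$. Choose
well-founded trees $T_n$ of rank $\alpha_n$, and let $T$ consist of $\emptyset$ and
all sequences that start with some $n$ and continue with an element of $T_n$. Then
$T$ is well-founded and $\rho(T)=\alpha$.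

\emph{The rank is bounded on compact sets.} Let $L\subseteq\mathrm{WF}$ be compact
and nonempty. The union $T_L=\bigcup L$ of the trees in $L$ is a tree. Suppose that
it has a branch $\sigma$. The sets $\{T\in L:\sigma|n\in T\}$ are closed in $L$,
decrease with $n$, and are nonempty because $\sigma|n\in T_L$. By compactness some
$T\in L$ lies in all of them. This $T$ has the branch $\sigma$, although it is
well-founded, a contradiction. So $T_L$ is well-founded, and by monotonicity
$\rho(T)\le\rho(T_L)<\omega_1$ for all $T\in L$.

\emph{Conclusion.} For each $\alpha<\omega_1$ choose a tree $z_\alpha$ of rank
$\alpha$, and let $Z=\{z_\alpha:\alpha<\omega_1\}$. Then $Z$ is an uncountable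
subset of $\mathrm{WF}$, and a nonempty compact $L\subseteq\mathrm{WF}$ satisfies
$L\cap Z\subseteq\{z_\alpha:\alpha\le\rho(T_L)\}$, which is countable. Now apply
Lemma~\ref{lem:michael} with $K=\mathrm{Tr}$ and $X=\mathrm{WF}$.
\end{proof}

To carry this over to an arbitrary analytic set $A$ in a compact space $K$, we
attach to each point $x\in K$ a tree $T_x$ so that three things hold:
\begin{itemize}
\item $T_x$ has a branch exactly when $x\in A$, so that $\rho(T_x)$ is a
countable ordinal for $x\notin A$;
\item each set $\{x\in K:s\in T_x\}$ is closed, so that the compactness argument
above works;
\item for each $\beta<\omega_1$ the set $\{x\in K:\rho(T_x)\ge\beta\}$ is Borel, so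
that a countable bound on the ranks of the points of $X$ yields a Borel set.
\end{itemize}

\section{The rank of an analytic set and the separation theorem}\label{sec:sep}

Let $A$ be a nonempty analytic subset of a compact metrizable space $K$, and let
$f\colon\omega^\omega\to A$ be a continuous surjection. For $s\in\omega^{<\omega}$ let
$N_s=\{\sigma\in\omega^\omega:s\subset\sigma\}$ be the set of all $\sigma$ with
initial segment $s$.

The first thing to try is to put $s$ into $T_x$ when $x\in f[N_s]$. This is useless:
no $s$ would be put into $T_x$ when $x\notin A$, and the sets $\{x:s\in T_x\}$ would in
general be neither closed nor Borel. Taking closures repairs both defects. Let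
\[
F_\emptyset=K,\qquad F_s=\overline{f[N_s]}\ \text{ (closure in $K$) for $s\ne\emptyset$},
\qquad T_x=\{s:x\in F_s\}\ \text{ for $x\in K$.}
\]
Since $F_t\subseteq F_s$ whenever $s\subseteq t$, each $T_x$ is closed under initial
segments, and since $F_\emptyset=K$, it contains $\emptyset$. So $T_x$ is a tree for
every $x\in K$.

Closures create no false branches. Fix a metric on $K$ and let
$\sigma\in\omega^\omega$. By continuity of $f$ at $\sigma$, for each
$\varepsilon>0$ the set $f[N_{\sigma|n}]$ lies within $\varepsilon$ of $f(\sigma)$
for all large $n$, so $\operatorname{diam}F_{\sigma|n}\to0$. As $f(\sigma)$ belongs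
to all $F_{\sigma|n}$,
\begin{equation}\label{eq:branch}
\bigcap_{n}F_{\sigma|n}=\{f(\sigma)\}.
\end{equation}
Thus $\sigma$ is a branch of $T_x$ if and only if $x=f(\sigma)$. In particular $T_x$
has a branch if and only if $x\in A$.

\begin{lemma}\label{lem:bounded}
Let $L\subseteq K\setminus A$ be compact and nonempty, and let
$T_L=\bigcup_{x\in L}T_x$. Then $\rho(T_x)\le\rho(T_L)<\omega_1$ for all $x\in L$.
\end{lemma}

\begin{proof}
As a nonempty union of trees, $T_L$ is a tree, and $s\in T_L$ if and only if
$F_s\cap L\ne\emptyset$. Suppose that $T_L$ has
a branch $\sigma$. Then the sets $L\cap F_{\sigma|n}$ are compact, nonempty and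
decreasing, so by \eqref{eq:branch}
\[
\emptyset\ne L\cap\bigcap_nF_{\sigma|n}=L\cap\{f(\sigma)\}\subseteq L\cap A=\emptyset,
\]
a contradiction. So $T_L$ is well-founded and $\rho(T_L)<\omega_1$. The inequality
$\rho(T_x)\le\rho(T_L)$ is monotonicity.
\end{proof}

\begin{lemma}\label{lem:levels}
For every $\beta<\omega_1$ the set $R_\beta=\{x\in K:\rho(T_x)\ge\beta\}$ is Borel
and contains $A$.
\end{lemma}

\begin{proof}
For $x\in A$ the tree $T_x$ has a branch, so $\rho(T_x)=\infty$ and $x\in R_\beta$.
To see that $R_\beta$ is Borel, we have to treat all nodes at once. Define for all
$s\in\omega^{<\omega}$
\[
B^0_s=F_s,\qquad B^{\beta+1}_s=\bigcup_{n}B^\beta_{s^{\frown}n},\qquad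
B^\beta_s=\bigcap_{\gamma<\beta}B^\gamma_s\ \text{ for limit }\beta>0 .
\]
For $\beta<\omega_1$ only countable unions and intersections are involved, so all
these sets are Borel. We show by induction on $\beta$ that, for all $x\in K$ and all
$s\in\omega^{<\omega}$,
\[
x\in B^\beta_s\iff s\in T_x\ \text{ and }\ \rho_{T_x}(s)\ge\beta .
\]
For $\beta=0$ this is the definition of $T_x$. For limit $\beta$ it holds because
$\rho_{T_x}(s)\ge\beta$ if and only if $\rho_{T_x}(s)\ge\gamma$ for all
$\gamma<\beta$. For the successor step, note that $s^{\frown}n\in T_x$ implies
$s\in T_x$. So we must check that, for $s\in T_x$,
\[
\rho_{T_x}(s)\ge\beta+1\iff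
\rho_{T_x}(s^{\frown}n)\ge\beta\ \text{ for some $n$ with }s^{\frown}n\in T_x .
\]
If $\rho_{T_x}(s)=\infty$, a
branch passes through $s$, hence through some child $s^{\frown}n$, and both sides
hold. If $\rho_{T_x}(s)$ is an ordinal, it is the supremum of the ordinals
$\rho_{T_x}(s^{\frown}n)+1$. This supremum exceeds $\beta$ if and only if one of
these ordinals exceeds $\beta$, that is, if and only if some
$\rho_{T_x}(s^{\frown}n)\ge\beta$.

Taking $s=\emptyset$, which lies in every $T_x$, we get $R_\beta=B^\beta_\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
If $A=\emptyset$, take $B=K$. Otherwise use the notation above. Since $X$ is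
disjoint from $A$, we have $\rho(T_x)<\omega_1$ for all $x\in X$. We claim that
these ranks have a common bound below $\omega_1$.

Suppose not. A countable set of countable ordinals is bounded in $\omega_1$, so we
can recursively choose points $z_\alpha\in X$, $\alpha<\omega_1$, with
\[
\rho(T_{z_\alpha})>\sup_{\gamma<\alpha}\rho(T_{z_\gamma}).
\]
The ordinals $\rho(T_{z_\alpha})$ are strictly increasing in $\alpha$. So the points
$z_\alpha$ are distinct, $Z=\{z_\alpha:\alpha<\omega_1\}$ is uncountable, and
$\rho(T_{z_\alpha})\ge\alpha$ by induction on $\alpha$. Let $L\subseteq X$ be
compact and nonempty. Since $L\subseteq K\setminus A$, Lemma~\ref{lem:bounded} shows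
that $\alpha\le\rho(T_{z_\alpha})\le\rho(T_L)<\omega_1$ whenever $z_\alpha\in L$. So
$L\cap Z$ is countable. By Lemma~\ref{lem:michael}, $X$ is not productively
Lindel\"of, contrary to the hypothesis. This proves the claim.

Choose $\beta<\omega_1$ with $\rho(T_x)<\beta$ for all $x\in X$, and let
$B=K\setminus R_\beta$. Then $X\subseteq B$, and by Lemma~\ref{lem:levels} the set
$B$ is Borel and disjoint from $A$.
\end{proof}

\begin{remark}
Productive Lindel\"ofness was used exactly once, to bound the ranks, and it cannot
be dropped. If $X\subseteq K$ is coanalytic but not Borel and $A=K\setminus X$, then
the only set between $X$ and $K\setminus A$ is $X$ itself. That $A$ is analytic is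
what provides the trees $T_x$. Compactness of $K$ was used in
Lemma~\ref{lem:michael}, where it makes $K\setminus U$ compact.
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:borel}]
Let $S$ and $A$ be analytic subsets of a Polish space $P$ such that
$X=S\setminus A$ is productively Lindel\"of. Embed $P$ in a compact metrizable
space $K$. Then $S$ and $A$ are analytic subsets of $K$, and $X\cap A=\emptyset$. By
Theorem~\ref{thm:sep} there is a Borel set $B\subseteq K$ with
$X\subseteq B\subseteq K\setminus A$. Hence
\[
X\subseteq S\cap B\subseteq S\setminus A=X ,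
\]
so $X=S\cap B$, which is analytic. If $X$ is coanalytic in $P$, we may take $S=P$
and $A=P\setminus X$. Then $X=P\cap B$ is Borel in $P$.
\end{proof}

In particular, a coanalytic subset of a Polish space that is not Borel is never
productively Lindel\"of, whether or not there is a Michael space.

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Assume that there is a Michael space. Let $X$ be a productively Lindel\"of
difference space, for instance a productively Lindel\"of coanalytic space. By
Theorem~\ref{thm:borel}, $X$ is an analytic metrizable space, so it is
$\sigma$-compact by Theorem~\ref{thm:tall}.

Now let $X$ be productively Lindel\"of and let $p\colon X\to M$ be a perfect map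
onto a difference space $M$. As a continuous image of $X$, the space $M$ is
productively Lindel\"of. By the first part $M=\bigcup_nM_n$ with each $M_n$ compact,
and $X=\bigcup_np^{-1}[M_n]$. It remains to recall why $p^{-1}[M_n]$ is compact.
Given a cover of $p^{-1}[M_n]$ by open subsets of $X$, for each $y\in M_n$ finitely
many of them cover the compact fiber $p^{-1}(y)$; let $W_y$ be their union. Since
$p$ is closed, $O_y=M\setminus p[X\setminus W_y]$ is an open neighborhood of $y$, and
$p^{-1}[O_y]\subseteq W_y$. Finitely many of the sets $O_y$ cover $M_n$, so the
corresponding sets $W_y$ cover $p^{-1}[M_n]$, and each $W_y$ is a finite union of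
members of the given cover.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(a) One direction is Theorem~\ref{thm:answer}. For the other, $\omega^\omega$ is
Polish, hence coanalytic, and it is not $\sigma$-compact. So if every coanalytic
productively Lindel\"of space is $\sigma$-compact, then $\omega^\omega$ is not
productively Lindel\"of, and there is a Michael space by \eqref{eq:michael}.

(b) Assume that there is a Michael space. Coanalytic spaces are metrizable by
definition, so coanalytic productively Lindel\"of spaces are metrizable and
$\sigma$-compact by Theorem~\ref{thm:answer}. Conversely, let $X$ be metrizable and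
$\sigma$-compact. Then $X$ is separable, so it embeds in a Polish space. There it is
a countable union of compact, hence closed, sets; its complement is Borel, hence
analytic, so $X$ is coanalytic. It is productively Lindel\"of, as every
$\sigma$-compact space is.

(c) Assume that there is no Michael space. By \eqref{eq:michael}, $\omega^\omega$ is
productively Lindel\"of. A nonempty analytic metrizable space is a continuous image
of $\omega^\omega$, so all analytic metrizable spaces are productively Lindel\"of. In
particular all Borel spaces are, and they are coanalytic because complements of
Borel sets are Borel. Conversely, coanalytic productively Lindel\"of spaces are Borel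
by Theorem~\ref{thm:borel}. Similarly, analytic metrizable spaces are difference
spaces (take $A=\emptyset$) and, as we have just seen, productively Lindel\"of, while
productively Lindel\"of difference spaces are analytic metrizable spaces by
Theorem~\ref{thm:borel}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{RZ}
Du\v{s}an Repov\v{s} and Lyubomyr Zdomskyy,
\emph{On the Menger covering property and $D$-spaces},
arXiv:1012.1094 (2010).
\end{thebibliography}

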